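# Sixteen vertices, twelve paths: a quaternionic counterexample for graded graphs

## 1. Twelve overlapping paths against twelve disjoint ones

**Theorem A.** Let $G_3$ be the graph with vertices $\rho$; $a_r$ and $b_r$ for $r\in\mathbb Z_6$; $c_k$ for $k\in\mathbb Z_3$; and edges
$$\rho\sim a_r,\qquad b_r\sim a_r,\qquad b_r\sim a_{r+1},\qquad b_r\sim c_{r\bmod 3}\qquad(r\in\mathbb Z_6).$$
It has $M=12$ paths of the form $(\rho,a,b,c)$. There are a finite set $\Omega$, the uniform distribution $\mu$ on $\Omega$, and a set $B\subseteq\Omega^3$ with $p=\mu^3(B)=\frac12$, such that if i.i.d. variables $X(v)$ with law $\mu$ are attached to the vertices, the probability $Q(G_3;B)$ that no path $(\rho,a,b,c)$ has $(X(a),X(b),X(c))\in B$ is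
$$Q(G_3;B)=2^{-12}\bigl(1-6\cdot 24^{-6}\bigr)<2^{-12}=(1-p)^{M}.$$
So $P(G_3;B)>P(G_3';B)$ in the notation below, and the conjecture stated below is false.

Now the vocabulary. A **graded graph** is a graph whose vertex set is partitioned into disjoint sets $V_0,V_1,\dots,V_N$, with edges only between $V_j$ and $V_{j+1}$. If $V_0=\{\rho\}$, then $\rho$ is the **root**. A **graded path** is a sequence $(v_0=\rho,v_1,\dots,v_N)$ with $v_j\in V_j$ and consecutive vertices adjacent. In Theorem A the levels are the $a$'s, the $b$'s and the $c$'s. Each $b_r$ has two neighbors above and one below, so it lies on two graded paths, and $6\cdot2=12$.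

Let $G$ be a finite rooted graded graph, attach i.i.d. variables $X(v)$ with law $\mu$ on a measurable space $\Omega$ to its vertices, and let $B\subseteq\Omega^N$ be measurable. Write $P(G;B)$ for the probability that $(X(v_1),\dots,X(v_N))\in B$ for *some* graded path. Let $M$ be the number of graded paths of $G$, and let $G'$ consist of $M$ paths of length $N$, disjoint except at $\rho$. The following conjecture is taken from Robin Pemantle, "Tree-indexed processes", arXiv:math/0404100 (2004).

**Conjecture.** $P(G;B)\le P(G';B)$ for every finite rooted graded graph $G$, every $\mu$ and every measurable $B$.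

In plain words: if $M$ paths share vertices, they should be no more likely to produce a "hit" than $M$ independent paths. Put $Q(G;B)=1-P(G;B)$ and $p=\mu^N(B)$. A single graded path has $N$ distinct non-root vertices, so it lands in $B$ with probability $p$. In $G'$ the $M$ paths are independent, so $P(G';B)=1-(1-p)^M$, and the conjecture says
$$Q(G;B)\ \ge\ (1-p)^M. \tag{1}$$

*A small example.* Let $N=2$, let $\rho$ have one child $a$, and let $a$ have two children. Take fair bits and $B=\{(1,1)\}$. Then $M=2$ and $p=\frac14$. If $X(a)=0$ there is no hit; if $X(a)=1$ both children must be $0$. So $Q=\frac12+\frac12\cdot\frac14=\frac58=\frac{10}{16}$, while $(1-p)^2=\frac9{16}$. Sharing makes a miss more likely, as the conjecture predicts.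

The graph of Theorem A belongs to a family. For $n\ge1$ let $G_n$ have levels
$$V_1=\{a_r:r\in\mathbb Z_{2n}\},\quad V_2=\{b_r:r\in\mathbb Z_{2n}\},\quad V_3=\{c_k:k\in\mathbb Z_n\},$$
with edges $\rho\sim a_r$; $b_r\sim a_r$ and $b_r\sim a_{r+1}$; $b_r\sim c_{r\bmod n}$. The $a$'s and $b$'s form a cycle of length $4n$ in which antipodal $b$'s hang on the same $c$. The graded paths are $(\rho,a_r,b_r,c_{r\bmod n})$ and $(\rho,a_{r+1},b_r,c_{r\bmod n})$, so $M=4n$. For $n=1$ this reads $b_0,b_1\sim a_0,a_1$ and $b_0,b_1\sim c_0$.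

**Theorem B.**
1. For every $N\ge3$ the conjecture fails for some graph with $N$ levels. Moreover, for each $N\ge3$ there is no constant $c>0$ with $Q(G;B)\ge c\,(1-p)^M$ for all $G,\mu,B$. On the other hand, $P(G;B)\le\frac{e}{e-1}P(G';B)$ always.
2. For the family $G_n$: inequality (1) holds for all $\mu,B$ if and only if $n\le2$.
3. For $N=1$ equality holds in (1) for every graph. For $N=2$ the conjecture is equivalent to Sidorenko's conjecture, in the form (S) of Section 9.

Part 3 is an equivalence only; Sidorenko's conjecture is not settled here. The excess in Theorem A is tiny, a relative amount $6\cdot24^{-6}$, but it is an exact number, and Theorem B.1 says that gluing copies drives the ratio $Q/(1-p)^M$ to $0$. In terms of $P$ rather than $Q$, the conjecture is never wrong by more than the factor $e/(e-1)$.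

## 2. Depth one, and the graphs $G_1$ and $G_2$

For $N=1$ the graded paths are $(\rho,v)$ with $v$ a neighbor of $\rho$. There are $M$ such $v$, with independent labels, so $Q=(1-p)^M$. This is the first sentence of Theorem B.3.

For larger $N$ write $W=1_{B^c}$, so that $\mathbb E W=1-p$ and $Q$ is the expectation of the product of $W$ over all graded paths. Take $N=2$ and a single vertex $a\in V_1$, joined to $\rho$, with $k$ children. Conditioning on $X(a)=x$ gives $Q=\mathbb E_x\bigl(\mathbb E_yW(x,y)\bigr)^k\ge(1-p)^k$ by Jensen. So the natural plan is to condition and apply convexity. The next case is a cycle.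

**Lemma 1 (four-cycles).** Let $R\ge0$ be a bounded measurable kernel on a product of two probability spaces, with $y_0,y_2$ independent in the first and $y_1,y_3$ independent in the second, all four independent. Then
$$\mathbb E\,R(y_0,y_1)R(y_2,y_1)R(y_2,y_3)R(y_0,y_3)\ \ge\ (\mathbb E R)^4 .$$

*Proof.* Given $y_0,y_2$, the variables $y_1$ and $y_3$ play the same role independently, so the left side is $\mathbb E_{y_0,y_2}\bigl(\mathbb E_{y_1}R(y_0,y_1)R(y_2,y_1)\bigr)^2$. By Cauchy–Schwarz this is at least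
$$\bigl(\mathbb E_{y_0,y_2,y_1}R(y_0,y_1)R(y_2,y_1)\bigr)^2=\Bigl(\mathbb E_{y_1}\bigl(\mathbb E_{y_0}R(y_0,y_1)\bigr)^2\Bigr)^2\ge(\mathbb E R)^4,$$
by Cauchy–Schwarz again. $\square$

**Proposition 1.** Inequality (1) holds for $G_1$ and $G_2$, for all $\mu$ and $B$.

Write $x_r,y_r$ for the labels at $a_r,b_r$.

**Step 1: the case $n=1$, by conditioning on the label $z$ at $c_0$.** The four paths use $W(x_0,y_0,z)$, $W(x_1,y_0,z)$, $W(x_1,y_1,z)$, $W(x_0,y_1,z)$. For fixed $z$ this is a four-cycle in the kernel $W(\cdot,\cdot,z)$. By Lemma 1 and Jensen,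
$$Q\ge\mathbb E_z\bigl(\mathbb E_{x,y}W(x,y,z)\bigr)^4\ge(1-p)^4 .$$

**Step 2: the case $n=2$, by integrating out the $x$'s to reach a four-cycle among the $b$'s.** Let $z,z'$ be the labels at $c_0,c_1$, and fix them. The vertex $a_r$ is joined to $b_{r-1}$ and $b_r$; one of these has even index and hangs on $c_0$, the other has odd index and hangs on $c_1$. Put
$$R(y,y')=\mathbb E_x\,W(x,y,z)\,W(x,y',z').$$
Integrating out $x_0,x_1,x_2,x_3$ produces $R(y_0,y_3)$, $R(y_0,y_1)$, $R(y_2,y_1)$, $R(y_2,y_3)$ respectively. Lemma 1 bounds the average over the $y$'s below by $(\mathbb E_{y,y'}R)^4$.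

**Step 3: averaging over $z,z'$.** With $d_z(x)=\mathbb E_yW(x,y,z)$ we have $\mathbb E_{y,y'}R=\mathbb E_x d_z(x)d_{z'}(x)$. By Jensen, then Cauchy–Schwarz,
$$Q\ge\bigl(\mathbb E_{z,z',x}\,d_z(x)d_{z'}(x)\bigr)^4=\Bigl(\mathbb E_x\bigl(\mathbb E_zd_z(x)\bigr)^2\Bigr)^4\ge\bigl((1-p)^2\bigr)^4=(1-p)^8,$$
and $M=8$. $\square$

## 3. Three positive semidefinite factors

Try the same with $n=3$. After integrating out the $x$'s, six kernels stand around a six-cycle of $y$'s: $R_{01},R_{12},R_{20},R_{01},R_{12},R_{20}$, where $R_{kl}(y,y')=\mathbb E_xW(x,y,z^{(k)})W(x,y',z^{(l)})$. In Step 2 there was one kernel $R$, occurring four times, and Lemma 1 applied. Now there are three different kernels, and the configuration is no longer a square for Cauchy–Schwarz to use.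

The obstruction is clearest if we integrate out the $y$'s instead. Fix the labels $z^{(k)}$ at the $c_k$ and put
$$K_k(x,x')=\mathbb E_y\,W(x,y,z^{(k)})W(x',y,z^{(k)}).$$
The vertex $b_r$ contributes $K_{r\bmod n}(x_r,x_{r+1})$. If $\Omega$ is finite with $D$ points and $\mu$ is uniform, the average over the $x$'s is
$$D^{-2n}\,\mathrm{tr}\bigl((K_0K_1\cdots K_{n-1})^2\bigr),$$
where each $K_k$ is a symmetric positive semidefinite matrix. For $n=1$ this is the sum of the squares of the entries of $K_0$. For $n=2$, let $C$ be the positive semidefinite square root of $K_0$; then $\mathrm{tr}(K_0K_1K_0K_1)=\mathrm{tr}\bigl((CK_1C)(CK_1C)\bigr)$ is the sum of the squares of the entries of the symmetric matrix $CK_1C$. For $n=3$ there is no such rewriting: for general positive semidefinite matrices, $\mathrm{tr}\bigl((K_0K_1K_2)^2\bigr)$ can be negative.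

*Example.* Take the complex vectors $v_0=(1,0)^T$, $v_1=(1,1)^T$, $v_2=(1,2i)^T$ and $K_k=v_kv_k^*$. Then $\mathrm{tr}\bigl((K_0K_1K_2)^2\bigr)=q^2$ with
$$q=(v_0^*v_1)(v_1^*v_2)(v_2^*v_0)=1\cdot(1+2i)\cdot1,\qquad q^2=-3+4i.$$
Replace each complex entry by the real $2\times2$ matrix of multiplication by it. The $K_k$ become real $4\times4$ matrices of the form $VV^T$, hence positive semidefinite, and the trace becomes $2\,\mathrm{Re}(q^2)=-6$.

This is not yet a counterexample, for three reasons.

- $W$ takes the values $0$ and $1$, so $K_k$ has nonnegative entries. We shall write $W=\frac12(1+U)$ with $U=\pm1$ and use random signs to kill every term except the constant $1$ and one cyclic term in $U$. Only the cyclic term has to be negative.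
- The matrices in the cyclic term must come from a $\pm1$-valued $U$. A Hadamard matrix will arrange that.
- The labels $z^{(0)},z^{(1)},z^{(2)}$ cannot be chosen: they are i.i.d., with one law. We need $\mathrm{Re}(q^2)$ to be negative *on average*.

The last point decides which number system to use. Real numbers give $q^2\ge0$. For independent random complex vectors with coordinates uniform on $\{\pm1,\pm i\}$ the average of $q^2$ will turn out positive (end of Section 6). The quaternions contain an extra minus sign, in formula (2) below, that turns the average negative.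

## 4. Quaternion averages and a Hadamard matrix

Let $\mathbb H$ be the quaternions, with $i^2=j^2=k^2=-1$, $ij=k=-ji$, $jk=i=-kj$, $ki=j=-ik$, and let $Q_8=\{\pm1,\pm i,\pm j,\pm k\}$. Conjugation satisfies $\overline{xy}=\bar y\,\bar x$, and $x\bar x=|x|^2$. For a quaternionic matrix, $X^*$ is the conjugate transpose, and $(XY)^*=Y^*X^*$.

**Cyclicity.** Since $\mathrm{Re}(xy)=\mathrm{Re}(yx)$, for quaternionic matrices of compatible sizes
$$\mathrm{Re}\,\mathrm{tr}(XY)=\sum_{i,j}\mathrm{Re}(X_{ij}Y_{ji})=\sum_{i,j}\mathrm{Re}(Y_{ji}X_{ij})=\mathrm{Re}\,\mathrm{tr}(YX).$$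
The real part is needed: for the $1\times1$ matrices $X=i$, $Y=j$ we have $\mathrm{tr}(XY)=k$ but $\mathrm{tr}(YX)=-k$.

**Averages over $Q_8$.** For $g$ uniform on $Q_8$ and $Y\in\mathbb H$,
$$\mathbb E\,gY\bar g=\mathrm{Re}\,Y,\qquad \mathbb E\,gYg=\mathbb E\,\bar gY\bar g=-\tfrac12\bar Y. \tag{2}$$

*Proof.* The signs of $g$ cancel, so $\mathbb E\,gYg=\frac14(Y+iYi+jYj+kYk)$ and $\mathbb E\,gY\bar g=\frac14(Y-iYi-jYj-kYk)$. For $Y=1$ these are $\frac14(1-3)=-\frac12$ and $\frac14(1+3)=1$. For $Y=i$ we have $iii=-i$, $jij=(-k)j=i$, $kik=jk=i$. So they are $\frac14(i-i+i+i)=\frac12i=-\frac12\bar i$ and $\frac14(i+i-i-i)=0$. The cases $Y=j,k$ are the same after cyclic relabeling, and everything is real-linear in $Y$. Finally $\bar g$ is uniform when $g$ is. $\square$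

**Left multiplication.** For $a\in\mathbb H$ let $L_a$ be the real $4\times4$ matrix of $x\mapsto ax$ in the basis $1,i,j,k$. This basis is orthonormal for $\langle x,y\rangle=\mathrm{Re}(\bar xy)$. Then:

- $L_aL_b=L_{ab}$, by associativity;
- $L_a^T=L_{\bar a}$, because $\mathrm{Re}(\overline{ax}\,y)=\mathrm{Re}(\bar x\,\bar a y)$;
- $\mathrm{tr}\,L_a=4\,\mathrm{Re}\,a$, because the diagonal entry at a basis element $e$ is $\mathrm{Re}(\bar e ae)=\mathrm{Re}(ae\bar e)=\mathrm{Re}\,a$;
- for $a\in Q_8$, $L_a$ is a signed permutation matrix, because $ae$ is $\pm$ a basis element.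

*Example.* Since $i\cdot1=i$, $i\cdot i=-1$, $i\cdot j=k$, $i\cdot k=-j$, the columns of $L_i$ are $e_2,-e_1,e_4,-e_3$.

**A Hadamard matrix.** Let $H$ be the $4\times4$ matrix with rows $(1,1,1,1)$, $(1,1,-1,-1)$, $(1,-1,1,-1)$, $(1,-1,-1,1)$. Distinct rows are orthogonal, so $HH^T=4I$. For $a\in Q_8$, each row of $L_aH$ is $\pm$ a row of $H$, so *all entries of $L_aH$ are $\pm1$*. Moreover $(L_aH)(L_bH)^T=4L_aL_{\bar b}=4L_{a\bar b}$. Thus sign matrices can have a Gram matrix that encodes a quaternionic product.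

## 5. The set $B$ and the cyclic formula for $Q(G_n;B)$

Fix $m\ge1$ and write $[m]=\{1,\dots,m\}$. Let
$$\Omega_1=[m]\times[4]\times\{\pm1\}\ni x=(l,\alpha,\sigma),\qquad \Omega_2=[4]\times\{\pm1\}\ni y=(\beta,\tau),\qquad \Omega_3=Q_8^m\ni z=(z_1,\dots,z_m),$$
$\Omega=\Omega_1\times\Omega_2\times\Omega_3$, and $\mu$ uniform on $\Omega$. (A finite $\Omega$ embeds in the real line.) The label of a vertex at level $k$ is used only through its $k$-th component. This gives a different space at each level although all labels have the same law; the components used are independent over vertices and uniform on $\Omega_1,\Omega_2,\Omega_3$. Define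
$$U(x,y,z)=\sigma\,\tau\,(L_{z_l}H)_{\alpha\beta}\in\{\pm1\},\qquad B=\{(\omega^1,\omega^2,\omega^3)\in\Omega^3:\ U(\omega^1_1,\omega^2_2,\omega^3_3)=-1\},$$
where $\omega^k_k$ is the $k$-th component of $\omega^k$. Then $1_{B^c}=\frac12(1+U)$. Since $\sigma$ is a fair sign independent of the rest, $\mathbb E\,U=0$ and $p=\frac12$.

**Lemma 2.** Let $z^{(0)},\dots,z^{(n-1)}$ be i.i.d. uniform on $Q_8^m$, viewed as column vectors in $\mathbb H^m$. Put $s_{kl}=z^{(k)*}z^{(l)}=\sum_i\overline{z^{(k)}_i}\,z^{(l)}_i$ and $q=s_{01}s_{12}\cdots s_{n-1,0}$. Then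
$$Q(G_n;B)=2^{-4n}\Bigl(1+4(4m)^{-2n}\,\mathbb E\,\mathrm{Re}(q^2)\Bigr).$$

*Proof.* Let $x_r,y_r,z^{(k)}$ be the components used at $a_r,b_r,c_k$, with $x_r=(l_r,\alpha_r,\sigma_r)$ and $y_r=(\beta_r,\tau_r)$, and write $z^{(r)}$ for $z^{(r\bmod n)}$. The $4n$ graded paths give
$$Q=2^{-4n}\,\mathbb E\prod_{r\in\mathbb Z_{2n}}\bigl(1+U(x_r,y_r,z^{(r)})\bigr)\bigl(1+U(x_{r+1},y_r,z^{(r)})\bigr).$$

**Step 1: average over the $y$'s, to produce Gram matrices.** Given all $x$ and $z$, the $y_r$ are independent and $y_r$ occurs only in the $r$-th factor. Expand that factor. The two terms linear in $U$ contain $\tau_r$ once and average to $0$. In the quadratic term $\tau_r^2=1$. So the factor becomes $1+u_{z^{(r)}}(x_r,x_{r+1})$ with, for $x=(l,\alpha,\sigma)$ and $x'=(l',\alpha',\sigma')$,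
$$u_z(x,x')=\tfrac14\,\sigma\sigma'\sum_\beta(L_{z_l}H)_{\alpha\beta}(L_{z_{l'}}H)_{\alpha'\beta}=\tfrac14\,\sigma\sigma'\bigl(L_{z_l}HH^TL_{z_{l'}}^T\bigr)_{\alpha\alpha'}=\sigma\sigma'\,(L_{z_l\bar z_{l'}})_{\alpha\alpha'} .$$

**Step 2: average over the signs $\sigma_r$, to kill all mixed terms.** Expand
$$\prod_r\bigl(1+u_{z^{(r)}}(x_r,x_{r+1})\bigr)=\sum_{S\subseteq\mathbb Z_{2n}}\ \prod_{r\in S}u_{z^{(r)}}(x_r,x_{r+1}).$$
The sign $\sigma_r$ can occur only in the factors numbered $r$ and $r-1$. If $S$ is neither empty nor all of $\mathbb Z_{2n}$, some $r\in S$ has $r-1\notin S$. Then $\sigma_r$ occurs exactly once and the term averages to $0$. The empty set contributes $1$.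

**Step 3: evaluate the term $S=\mathbb Z_{2n}$ as a trace.** Each $\sigma_r$ occurs twice and disappears. Averaging over the $\alpha_r\in[4]$ and $l_r\in[m]$ costs $(4m)^{-2n}$, and the sum over the $\alpha$'s around the cycle is a trace:
$$(4m)^{-2n}\sum_{l_0,\dots,l_{2n-1}}\mathrm{tr}\prod_{r=0}^{2n-1}L_{z^{(r)}_{l_r}\overline{z^{(r)}_{l_{r+1}}}}
=4(4m)^{-2n}\,\mathrm{Re}\sum_{l_0,\dots,l_{2n-1}}\ \prod_{r=0}^{2n-1}z^{(r)}_{l_r}\,\overline{z^{(r)}_{l_{r+1}}},$$
with products taken in increasing order of $r$ and $l_{2n}=l_0$. We used $L_aL_b=L_{ab}$ and $\mathrm{tr}\,L_a=4\,\mathrm{Re}\,a$.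

**Step 4: regroup to recognize $q^2$.** By cyclicity move the first factor $z^{(0)}_{l_0}$ to the end. The summand is then the real part of
$$\Bigl(\overline{z^{(0)}_{l_1}}z^{(1)}_{l_1}\Bigr)\Bigl(\overline{z^{(1)}_{l_2}}z^{(2)}_{l_2}\Bigr)\cdots\Bigl(\overline{z^{(2n-1)}_{l_0}}z^{(0)}_{l_0}\Bigr).$$
Each summation index lives in one bracket only, so the sum of the products is the product, in the same order, of the sums. The sum of the bracket with index $l_{r+1}$ is $s_{r,r+1}$, indices mod $n$. As $r$ runs over $0,\dots,2n-1$ we go around $\mathbb Z_n$ twice and obtain $q\cdot q$. Taking the expectation over $z$ finishes the proof. $\square$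

*A check by hand.* Let $n=1$, $m=1$. Then $u=\sigma_0\sigma_1\delta_{\alpha_0\alpha_1}$ for both $b_0$ and $b_1$, so $Q=\frac1{16}\mathbb E(1+u)^2=\frac1{16}(1+\frac14)=\frac5{64}$. The lemma has $q=s_{00}=1$ and gives $2^{-4}(1+4\cdot\frac1{16})=\frac5{64}$.

*Where we stand.* For this $B$, inequality (1) for $G_n$ is equivalent to $\mathbb E\,\mathrm{Re}(q^2)\ge0$. We must make this expectation negative for $n=3$.

## 6. The averaging map $\Phi$ and the cubic $-2m^3+13m^2-7m$

For $n=3$, write $a,b,c$ for $z^{(0)},z^{(1)},z^{(2)}$. In $q^2$ the vector $b$ enters only through two copies of $bb^*$, so we first average over $b$.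

**Lemma 3.** For $b$ uniform in $Q_8^m$ and $X\in M_m(\mathbb H)$, put $\Phi(X)=\mathbb E\,[bb^*Xbb^*]$. Then
$$\Phi(X)=X-\tfrac12X^*+(\mathrm{Re}\,\mathrm{tr}X)\,I-\tfrac12\,\mathrm{diag}(X),$$
where $\mathrm{diag}(X)$ is the diagonal part of $X$.

*Proof.* We have $\Phi(X)_{ij}=\sum_{k,l}\mathbb E\,[b_i\bar b_kX_{kl}b_l\bar b_j]$. The coordinates of $b$ are independent and each is symmetric under $b_t\to-b_t$, so only those terms survive in which every index value occurs an even number of times among $i,k,l,j$.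

**Step 1: off-diagonal entries, $i\ne j$.** Then $(k,l)$ is $(i,j)$ or $(j,i)$. The first gives $b_i\bar b_iX_{ij}b_j\bar b_j=X_{ij}$. The second gives $\mathbb E\,b_i\,\bar b_j(X_{ji}b_i)\bar b_j$. Averaging over $b_j$ with (2) turns this into $b_i\cdot(-\frac12)\overline{X_{ji}b_i}=-\frac12\,b_i\bar b_i\,\overline{X_{ji}}=-\frac12(X^*)_{ij}$. So $\Phi(X)_{ij}=X_{ij}-\frac12(X^*)_{ij}$, as claimed.

**Step 2: diagonal entries, $i=j$.** Then $k=l$. The term $k=i$ gives $X_{ii}$. For $k\ne i$, averaging $\bar b_kX_{kk}b_k$ gives $\mathrm{Re}\,X_{kk}$ by (2); this is real, so it commutes with $b_i$, and the term is $\mathrm{Re}\,X_{kk}$. Hence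
$$\Phi(X)_{ii}=X_{ii}-\mathrm{Re}\,X_{ii}+\mathrm{Re}\,\mathrm{tr}X=X_{ii}-\tfrac12\overline{X_{ii}}-\tfrac12X_{ii}+\mathrm{Re}\,\mathrm{tr}X,$$
which is the claim. $\square$

**Lemma 4.** For $n=3$: $\;4\,\mathbb E\,\mathrm{Re}(q^2)=-2m^3+13m^2-7m$.

*Proof.*

**Step 1: bring $q^2$ into a form to which $\Phi$ applies.** We have $q=a^*b\,b^*c\,c^*a$. Put $X=cc^*aa^*$. Then $q^2=a^*(bb^*Xbb^*)\,cc^*a$, and moving $a^*$ to the end by cyclicity gives $\mathrm{Re}(q^2)=\mathrm{Re}\,\mathrm{tr}(bb^*Xbb^*X)$. Since $X$ does not involve $b$, Lemma 3 gives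
$$\mathbb E_b\mathrm{Re}(q^2)=\mathrm{Re}\,\mathrm{tr}(X^2)-\tfrac12\mathrm{Re}\,\mathrm{tr}(X^*X)+(\mathrm{Re}\,\mathrm{tr}X)^2-\tfrac12\sum_i\mathrm{Re}(X_{ii}^2).$$

**Step 2: express the four pieces through one random quaternion.** Put $s=c^*a\in\mathbb H$. Then $X=c\,s\,a^*$, $X_{ij}=c_is\bar a_j$, and $a^*c=\bar s$. Put also $w_i=\bar c_ia_i$, so that $s=\sum_iw_i$. By cyclicity:

- $\mathrm{Re}\,\mathrm{tr}X=\mathrm{Re}(s\,a^*c)=\mathrm{Re}(s\bar s)=|s|^2$;
- $\mathrm{Re}\,\mathrm{tr}X^2=\mathrm{Re}\,\mathrm{tr}(c\,s\,\bar s\,s\,a^*)=\mathrm{Re}(s\bar ss\bar s)=|s|^4$;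
- $\mathrm{Re}\,\mathrm{tr}(X^*X)=\sum_{i,j}|X_{ij}|^2=m^2|s|^2$, because $|c_i|=|a_j|=1$;
- $\mathrm{Re}(X_{ii}^2)=\mathrm{Re}(c_is\bar a_i\,c_is\bar a_i)=\mathrm{Re}(s\bar a_ic_i\,s\bar a_ic_i)=\mathrm{Re}\bigl((s\bar w_i)^2\bigr)$.

Hence
$$\mathbb E_b\mathrm{Re}(q^2)=2|s|^4-\tfrac12m^2|s|^2-\tfrac12\sum_i\mathrm{Re}\bigl((s\bar w_i)^2\bigr). \tag{3}$$
Given $c_i$, the element $w_i=\bar c_ia_i$ is uniform on $Q_8$. So $w_1,\dots,w_m$ are i.i.d. uniform on $Q_8$.

**Step 3: the moments of $|s|^2$.** Write $|s|^2=m+2\sum_{i<j}R_{ij}$ with $R_{ij}=\mathrm{Re}(\bar w_iw_j)$. Since $\bar w_iw_j$ is uniform on $Q_8$, $R_{ij}$ is $\pm1$ with probability $\frac18$ each and $0$ otherwise. So $\mathbb E R_{ij}=0$ and $\mathbb E R_{ij}^2=\frac14$. For two different pairs some index occurs exactly once in $R_{ij}R_{kl}$; flipping the sign of that $w$ shows $\mathbb E R_{ij}R_{kl}=0$. Therefore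
$$\mathbb E|s|^2=m,\qquad \mathbb E|s|^4=m^2+4\binom m2\cdot\tfrac14=m^2+\tfrac{m(m-1)}2 .$$

**Step 4: the last term of (3).** Given $w_i$, we have $s\bar w_i=1+\sum_{j\ne i}v_j$, where the $v_j=w_j\bar w_i$ are i.i.d. uniform on $Q_8$. In the square, terms linear in some $v_j$ (including $v_jv_{j'}$ with $j\ne j'$) average to $0$. And $v_j^2$ is $1$ with probability $\frac28$ and $-1$ with probability $\frac68$. So
$$\mathbb E\,\mathrm{Re}\bigl((s\bar w_i)^2\bigr)=1+(m-1)\bigl(\tfrac28-\tfrac68\bigr)=1-\tfrac{m-1}2 .$$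

**Step 5: assemble.** From (3),
$$\mathbb E\,\mathrm{Re}(q^2)=2m^2+m(m-1)-\tfrac{m^3}2-\tfrac m2+\tfrac{m(m-1)}4=-\tfrac12m^3+\tfrac{13}4m^2-\tfrac74m .$$
Multiply by $4$. (Check: for $m=1$ all the $s_{kl}$ are units and $q=\bar a b\bar bc\bar ca=1$; the formula gives $-2+13-7=4$.) $\square$

**Proof of Theorem A.** Take $m=6$: $4\,\mathbb E\,\mathrm{Re}(q^2)=-432+468-42=-6$. Lemma 2 with $n=3$ and $4m=24$ gives
$$Q(G_3;B)=2^{-12}\bigl(1-6\cdot24^{-6}\bigr)<2^{-12}=(1-p)^{12}. \qquad\blacksquare$$

The value $m=6$ is the first that works in this construction: the cubic is $-m(2m^2-13m+7)$, and $2m^2-13m+7$ takes the values $-4,-11,-14,-13,-8,1$ at $m=1,\dots,6$.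

**Remark (the same average over $\mathbb C$).** Let the coordinates of $a,b,c$ be i.i.d. uniform on $\{\pm1,\pm i\}\subset\mathbb C$ instead. Now $\mathbb E\,gY\bar g=Y$ and $\mathbb E\,gYg=Y\,\mathbb E g^2=0$. The proof of Lemma 3 gives $\mathbb E[bb^*Xbb^*]_{ij}=X_{ij}$ for $i\ne j$, and $\mathrm{tr}X$ on the diagonal. With $X=c\,s\,a^*$ as before,
$$\mathbb E_b\,q^2=\mathrm{tr}(X^2)-\sum_iX_{ii}^2+(\mathrm{tr}X)^2=2|s|^4-\sum_i(s\bar w_i)^2 .$$
Here $\mathbb E|s|^4=\sum\mathbb E\,\bar w_iw_j\bar w_kw_l=2m^2-m$: the patterns $i=j,\ k=l$ and $i=l,\ j=k$ contribute $m^2$ each and overlap in $m$ terms, and $i=k\ne j=l$ contributes $0$ because $\mathbb E w^2=0$. Also $\mathbb E(s\bar w_i)^2=1$. So $\mathbb E\,q^2=4m^2-3m>0$. What is missing is the term $-\frac12X^*$ of Lemma 3. That term comes from the minus sign in $\mathbb E\,gYg=-\frac12\bar Y$, and it produces $-\frac12m^2|s|^2$ in (3), the only term of cubic size.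

## 7. All $n\ge3$: the trace of $T\Phi^n$

We now prove the remaining half of Theorem B.2: (1) fails for every $G_n$ with $n\ge3$. The direct computation of Lemma 4 would become long. Instead we express $\mathbb E\,\mathrm{Re}(q^2)$ as the trace of an operator that $\Phi$ lets us diagonalize.

**Lemma 5.** For all $n,m\ge1$,
$$\mathbb E\,\mathrm{Re}(q^2)=\tfrac12\Bigl[2m(m-1)\bigl(\tfrac32\bigr)^n+3m-2m(m-1)2^{-n}-m^n\Bigr].$$

*Proof.*

**Step 1: write $\mathrm{Re}(q^2)$ as $\mathrm{Re}\,\mathrm{tr}(P^2)$.** Let $Z_k=z^{(k)}z^{(k)*}$ and $P=Z_0Z_1\cdots Z_{n-1}$. Then $q=z^{(0)*}Z_1\cdots Z_{n-1}z^{(0)}$. So $q^2=z^{(0)*}\,Z_1\cdots Z_{n-1}\,Z_0\,Z_1\cdots Z_{n-1}\,z^{(0)}$, and by cyclicity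
$$\mathrm{Re}(q^2)=\mathrm{Re}\,\mathrm{tr}(Z_1\cdots Z_{n-1}Z_0Z_1\cdots Z_{n-1}Z_0)=\mathrm{Re}\,\mathrm{tr}(P^2).$$

**Step 2: make $P$ appear once as $P$ and once as $P^*$, so that independence can be used.** Regard $M_m(\mathbb H)$ as a real Euclidean space with $\langle X,Y\rangle=\mathrm{Re}\,\mathrm{tr}(X^*Y)$. The matrices $\omega e_{ij}$ with $\omega\in\{1,i,j,k\}$ form an orthonormal basis, $e_{ij}$ being the matrix units. Let $T(X)=X^*$. The operator $X\mapsto T(PXP^*)=PX^*P^*$ is real-linear, and its trace is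
$$\sum_{i,j,\omega}\bigl\langle\omega e_{ij},\,P(\omega e_{ij})^*P^*\bigr\rangle=\sum_{i,j,\omega}\mathrm{Re}\,\mathrm{tr}\bigl(\bar\omega e_{ji}\,P\,\bar\omega e_{ji}\,P^*\bigr).$$
Since $e_{ji}P\bar\omega e_{ji}=P_{ij}\bar\omega\,e_{ji}$, and $e_{ji}P^*$ has trace $(P^*)_{ij}=\overline{P_{ji}}$, the summand is $\mathrm{Re}\bigl(\bar\omega P_{ij}\bar\omega\,\overline{P_{ji}}\bigr)$. By (2), $\sum_\omega\bar\omega Y\bar\omega=4\cdot(-\tfrac12\bar Y)=-2\bar Y$. So the trace equals
$$-2\sum_{i,j}\mathrm{Re}\bigl(\overline{P_{ij}}\;\overline{P_{ji}}\bigr)=-2\sum_{i,j}\mathrm{Re}(P_{ji}P_{ij})=-2\,\mathrm{Re}\,\mathrm{tr}(P^2).$$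

**Step 3: average.** Since $Z_k^*=Z_k$,
$$PXP^*=Z_0\bigl(Z_1(\cdots(Z_{n-1}XZ_{n-1})\cdots)Z_1\bigr)Z_0 .$$
Averaging over $z^{(n-1)}$, then $z^{(n-2)}$, and so on, independence gives $\mathbb E[PXP^*]=\Phi^n(X)$. The trace is linear, so with Steps 1 and 2
$$\mathbb E\,\mathrm{Re}(q^2)=-\tfrac12\,\mathrm{Tr}(T\Phi^n).$$

**Step 4: diagonalize $\Phi$ and $T$ together.** Every $X$ is uniquely a sum of a Hermitian and a skew-Hermitian matrix, and each of these splits into its off-diagonal and diagonal parts. On the four resulting subspaces Lemma 3 reads as follows.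

- *Hermitian, zero diagonal* ($T=1$, real dimension $4\binom m2=2m(m-1)$): the trace and the diagonal vanish and $\Phi(X)=X-\frac12X=\frac12X$.
- *Hermitian diagonal, that is, real diagonal* ($T=1$, dimension $m$): $\Phi(X)=X-\frac12X-\frac12X+(\mathrm{tr}X)I=(\mathrm{tr}X)I$, with eigenvalue $m$ on $I$ and $0$ on the traceless ones.
- *Skew-Hermitian, zero diagonal* ($T=-1$, dimension $2m(m-1)$): $\Phi(X)=X+\frac12X=\frac32X$.
- *Skew-Hermitian diagonal, that is, purely imaginary diagonal* ($T=-1$, dimension $3m$): $\mathrm{Re}\,\mathrm{tr}X=0$ and $\Phi(X)=X+\frac12X-\frac12X=X$.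

The dimensions add up to $4m^2$. Thus $\mathrm{Tr}(T\Phi^n)=2m(m-1)2^{-n}+m^n-2m(m-1)(\frac32)^n-3m$. Multiply by $-\frac12$. $\square$

*Checks.* For $n=1$ the formula gives $\frac12[2m(m-1)+3m-m]=m^2$, and indeed $q=s_{00}=m$. For $n=2$ it gives $\frac12(3m^2-m)>0$, in accordance with Proposition 1. For $n=3$ it gives $\frac12\bigl[\frac{13}2m(m-1)+3m-m^3\bigr]$, which agrees with Lemma 4.

**Proposition 2.** For every $n\ge3$ inequality (1) fails for $G_n$, with $B$ as in Section 5 and $m=6$.

*Proof.* By Lemma 2 it suffices that the bracket in Lemma 5 is negative. For $m=6$ it is $60(\frac32)^n+18-60\cdot2^{-n}-6^n$. For $n=3$ this is $202.5+18-7.5-216=-3$. For $n\ge4$ we show $60(\frac32)^n+18<6^n$. At $n=4$ it reads $303.75+18=321.75<1296$. If it holds for $n$, then $60(\frac32)^{n+1}+18\le\frac32\bigl(60(\frac32)^n+18\bigr)<\frac32\,6^n<6^{n+1}$. $\square$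

Propositions 1 and 2 together are Theorem B.2.

## 8. Larger depth, no constant for $Q$, and the factor $e/(e-1)$ for $P$

This section proves Theorem B.1, with $\Omega,\mu,B$ from Theorem A.

**Step 1: from depth $3$ to depth $N\ge3$.** Attach to each $c\in V_3$ of $G_3$ its own path $c=c^3,c^4,\dots,c^N$ with $c^j\in V_j$, and replace $B$ by $B\times\Omega^{N-3}$. Each graded path of $G_3$ extends in exactly one way, so $M$ is unchanged. The event depends only on the first three labels, so $p$ and $Q$ are unchanged too, and (1) fails.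

**Step 2: amplify, to exclude any constant $c$.** Glue $L$ copies of the graph of Step 1 at the root. No graded path leaves its copy and the labels of different copies are independent. So $Q$ becomes its $L$-th power and $M$ becomes $12L$, with $p$ unchanged. The ratio $Q/(1-p)^M$ is therefore $(1-6\cdot24^{-6})^L$, which tends to $0$ as $L\to\infty$. No $c>0$ can work.

**Step 3: the upper bound for arbitrary $G,\mu,B$ and $N$.** By the union bound, $P(G;B)\le\min(1,Mp)$. On the other side, $1-p\le e^{-p}$ gives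
$$P(G';B)=1-(1-p)^M\ge1-e^{-Mp}\ge(1-e^{-1})\min(1,Mp).$$
For the last inequality let $t=Mp$. On $[0,1]$ the concave function $1-e^{-t}$ lies above its chord $(1-e^{-1})t$; for $t\ge1$ it is at least $1-e^{-1}$ by monotonicity. Dividing, $P(G;B)\le\frac{e}{e-1}P(G';B)$. $\square$

## 9. Depth two and Sidorenko's inequality

It remains to treat $N=2$. We use Sidorenko's conjecture (A. Sidorenko, *A correlation inequality for bipartite graphs*, Graphs Combin. 9 (1993)) in the following analytic form. For every finite bipartite graph $H$ with parts $I,J$ and edge set $E$, all probability spaces $S_1,S_2$ and every bounded measurable $h\ge0$ on $S_1\times S_2$,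
$$t(h):=\mathbb E\prod_{(u,v)\in E}h(x_u,y_v)\ \ge\ (\mathbb E h)^{|E|}, \tag{S}$$
where the $x_u\in S_1$ ($u\in I$) and $y_v\in S_2$ ($v\in J$) are independent with the laws of $S_1$ and $S_2$. *Example:* when $H$ is the four-cycle, (S) is Lemma 1.

**Proposition 3.** The conjecture for $N=2$ holds (for all $G,\mu,B$) if and only if (S) holds (for all $H,S_1,S_2,h$).

*Proof that (S) implies the conjecture for $N=2$.* Graded paths $(\rho,u,v)$ correspond to the edges $(u,v)$ between $V_1$ and $V_2$ with $u\sim\rho$. Let $H$ be the bipartite graph formed by these edges, so $|E|=M$. Apply (S) to $h=1_{B^c}$ on $\Omega\times\Omega$: then $t(h)=Q(G;B)$ and $\mathbb E h=1-p$.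

*Proof that the conjecture for $N=2$ implies (S).* The difficulty is that (S) allows any $h\ge0$ and two different spaces, while the conjecture speaks of an indicator and one space. Product labels take care of the spaces, and a random set $B$ takes care of the values.

**Step 1: reduce to finite $S_1,S_2$ and $0\le h\le1$.** Both sides of (S) scale by $\lambda^{|E|}$ when $h$ is multiplied by $\lambda>0$, so we may assume $0\le h\le1$. For numbers in $[0,1]$ we have $|\prod h_e-\prod h_e'|\le\sum|h_e-h'_e|$. Each pair $(x_u,y_v)$ has the product law, so $|t(h)-t(h')|\le|E|\,\|h-h'\|_{L^1}$, and similarly for $(\mathbb E h)^{|E|}$. Both sides are thus continuous in $L^1$ on $[0,1]$-valued functions. Simple functions are dense, and a measurable subset of $S_1\times S_2$ is approximated in measure by finite unions of measurable rectangles. Hence finite step functions on rectangles are dense; truncating them to $[0,1]$ does not increase the distance to $h$. So we may assume that $h$ is constant on the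 cells of a product of finite partitions of $S_1$ and $S_2$. Replacing the spaces by the sets of parts, we may take $S_1,S_2$ finite with weights $\nu_1,\nu_2$.

**Step 2: choose $G$, $\Omega$ and a random $B$.** Let $G$ be $H$ with a root joined to all of $I$; thus $V_1=I$, $V_2=J$ and $M=|E|$. For $K\ge1$ let $\Omega=S_1\times S_2\times[K]$ with $\mu=\nu_1\otimes\nu_2\otimes\mathrm{uniform}$. Let $\xi((x,i),(y,j))$, for $(x,i)\in S_1\times[K]$ and $(y,j)\in S_2\times[K]$, be independent Bernoulli variables with parameters $h(x,y)$. Let $B$ be the random set of pairs $(\omega,\omega')$ with $\xi=0$, where $\omega$ supplies $(x,i)$ through its $S_1$ and $[K]$ components and $\omega'$ supplies $(y,j)$ through its $S_2$ and $[K]$ components.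

**Step 3: bound $\mathbb E_\xi Q(G;B)$ from above by $t(h)$ plus a small error.** Write $(x_u,i_u)$ and $(y_v,j_v)$ for the components used at $u\in I$ and $v\in J$. Then $Q(G;B)$ is the expectation over the labels of $\prod_{(u,v)\in E}\xi((x_u,i_u),(y_v,j_v))$. If the $i_u$ are distinct and the $j_v$ are distinct, different edges use different, hence independent, $\xi$'s, and averaging over $\xi$ gives $\prod h(x_u,y_v)$. Distinctness fails with probability at most $C_H/K$, where $C_H=\binom{|I|}2+\binom{|J|}2$; in that case bound the product by $1$. So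
$$\mathbb E_\xi Q(G;B)\le t(h)+C_H/K .$$

**Step 4: bound it from below by the conjecture.** For each realization of $\xi$ the conjecture, in the form (1), gives $Q(G;B)\ge(1-\mu^2(B))^{|E|}$. Also $1-\mu^2(B)$ is the average of $\xi$ over $(\omega,\omega')$, so $\mathbb E_\xi(1-\mu^2(B))=\mathbb E h$. If $E$ is empty, (S) is trivial; otherwise Jensen gives
$$\mathbb E_\xi Q(G;B)\ge\mathbb E_\xi\bigl(1-\mu^2(B)\bigr)^{|E|}\ge(\mathbb E h)^{|E|}.$$
Combining with Step 3, $(\mathbb E h)^{|E|}\le t(h)+C_H/K$ for every $K$. Let $K\to\infty$ to obtain (S). $\square$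

With the case $N=1$ from Section 2, this proves Theorem B.3. $\blacksquare$
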